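# Hilbert–Kunz density functions that are not piecewise polynomial

Throughout, $p$ is a prime, $k$ is a perfect field of characteristic $p$, $q=p^s$ with $s\ge 0$, $\mathbb N=\{0,1,2,\dots\}$, and $u_+=\max(u,0)$ for real $u$. For a measurable set $X\subset\mathbb R$ we write $|X|$ for its Lebesgue measure.

## 1. Standard graded pairs and their density functions

**Definition 1 (standard graded pair).** A standard graded pair $(R,I)$ of dimension $d\ge2$ consists of a Noetherian graded ring $R=\bigoplus_{m\ge0}R_m$ with $R_0=k$, generated as a $k$-algebra by $R_1$, with $\dim R=d$, and a proper homogeneous ideal $I\subsetneq R$ with $\ell(R/I)<\infty$.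

The basic example is $(k[X,Y],(X,Y))$, with $d=2$.

**Definition 2 (Frobenius power).** $I^{[q]}$ is the ideal generated by the $q$-th powers of the elements of $I$.

Since $u\mapsto u^q$ is a ring map, $u=\sum r_ig_i$ gives $u^q=\sum r_i^qg_i^q$. So $I^{[q]}$ is generated by the $q$-th powers of any generating set of $I$. For example $(X,Y)^{[q]}=(X^q,Y^q)$, while the ordinary power $(X,Y)^q$ also contains $X^{q-1}Y$.

**Definition 3 (Hilbert–Kunz density function).** For a standard graded pair of dimension $d$ put
$$f_s(x)=\frac{\ell\big((R/I^{[q]})_{\lfloor xq\rfloor}\big)}{q^{d-1}}\qquad(x\in[0,\infty),\ q=p^s).$$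
It is known (Trivedi) that for $d\ge2$ the sequence $(f_s)$ converges uniformly to a compactly supported continuous function $f_{R,I}:[0,\infty)\to[0,\infty)$, the HK density function. Moreover $\int_0^\infty f_{R,I}(x)\,dx=e_{HK}(R,I)=\lim_{q\to\infty}\ell(R/I^{[q]})/q^d$, the Hilbert–Kunz multiplicity, and the support of $f_{R,I}$ is an interval $[0,\alpha]$.

We take this as given and use it in one form: since the convergence is uniform and the limit is continuous,
$$x_s\to x\quad\Longrightarrow\quad f_s(x_s)\to f_{R,I}(x).\tag{1.1}$$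

**Example.** For $(k[X,Y],(X,Y))$ the ring $k[X,Y]/(X^q,Y^q)$ has dimension $m+1$ in degree $m\le q-1$, dimension $2q-1-m$ for $q-1\le m\le 2q-1$, and $0$ beyond. Dividing by $q$ and letting $q\to\infty$,
$$f(x)=x\ \text{ on }[0,1],\qquad f(x)=2-x\ \text{ on }[1,2],\qquad f(x)=0\ \text{ on }[2,\infty).$$
The integral is $1$. For $d$ variables and the ideal they generate, the Hilbert series of the quotient is $\big((1-z^q)/(1-z)\big)^d$, so
$$f(x)=\frac1{(d-1)!}\sum_{i=0}^d(-1)^i\binom di(x-i)_+^{d-1}.$$
For $d=3$ this is $\frac{x^2}2$, then $\frac{x^2}2-\frac32(x-1)^2$, then $\frac{(3-x)^2}2$ on $[0,1]$, $[1,2]$, $[2,3]$.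

**Definition 4 (admissible set).** Let $[0,\alpha]$ be the support of $f_{R,I}$. A subset $S\subset[0,\alpha]$ is admissible for $(R,I)$ if

1. there is a countable collection of mutually disjoint semi-open intervals $[a_n,b_n)$ with $[0,\alpha]\setminus S=\bigcup_n[a_n,b_n)$, and
2. for each $n$ there is a polynomial $P_n\in\mathbb R[x]$ with $f_{R,I}=P_n$ on $[a_n,b_n)$.

For $(k[X,Y],(X,Y))$ we have $\alpha=2$, and $S=\{2\}$ is admissible with the intervals $[0,1)$ and $[1,2)$. It does not matter whether "countable" includes "finite": one interval $[a,b)$ is the disjoint union of the infinitely many intervals $[b-2^{-i}(b-a),\,b-2^{-i-1}(b-a))$, $i\ge0$. Infinitely many genuinely different polynomials are allowed. An admissible set is a Borel set, since its complement in $[0,\alpha]$ is a countable union of intervals.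

## 2. Null and countable exceptional sets

Now the question can be posed. Is every HK density function piecewise polynomial, up to a small exceptional set? Precisely: does every standard graded pair $(R,I)$ of dimension $d\ge2$ have an admissible set $S$ of Lebesgue measure zero, and can $S$ moreover be taken countable? It is posed as an open question in Vijaylaxmi Trivedi, "The Hilbert-Kunz density functions of quadric hypersurfaces", arXiv:2109.11784 (2021). In every case computed in Section 1 a one-point $S$ works. In general both answers are no.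

**Theorem 1.** Let $k$ be a perfect field of characteristic $p>0$ and $d\ge4$. There are a standard graded pair $(R,I)$ over $k$ with $\dim R=d$, $R$ a domain, and an interval $J=(26/9,3)\subset[0,\alpha]$ such that every admissible set $S$ satisfies $|S\cap J|=|J|=1/9$. Hence neither a null nor a countable admissible $S$ exists. For $d=4$,
$$f_{R,I}(x)=\tfrac{39}{2}\big(x^3-2(x-2)^3\big)+\tfrac32\big(9(x-2)^2-8(x-2)\big)^{3/2}\qquad(x\in J).\tag{2.1}$$

**Theorem 2.** If $d=2$, then $f_{R,I}$ is piecewise linear with finitely many pieces, so $S=\{\alpha\}$ is admissible. (This is essentially due to Trivedi; a proof is included.)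

**Theorem 3.** If $p$ is odd and $d=3$, there is a pair $(R,I)$ over any perfect field $k$ of characteristic $p$ for which every admissible $S$ is uncountable.

Two cases are not settled here: whether a null $S$ always exists for $d=3$, and whether a countable $S$ always exists for $d=3$, $p=2$. They do not affect the answer to the question, which is about all pairs.

Both negative theorems use the following test.

**Lemma 1.** Let $S$ be admissible with intervals $[a_n,b_n)$, write $f=f_{R,I}$, and let $J\subset[0,\alpha]$ be an open interval.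

(a) If $f$ coincides with a polynomial on no nonempty open subinterval of $J$, then $J\subset S$; in particular $|S\cap J|=|J|$.

(b) If $x\in J$ and $f$ coincides with a polynomial on no open interval containing $x$, then $x\in S$ or $x=a_n$ for some $n$.

*Proof.* (a) If $x\in J\setminus S$, then $x\in[a_n,b_n)$ for some $n$. As $x<b_n$ and $J$ is open, some $(x,x+\varepsilon)$ lies in $J\cap[a_n,b_n)$, and $f=P_n$ there, a contradiction. (b) If $x\notin S$, then $x\in[a_n,b_n)$ for some $n$. If also $x\ne a_n$, then $f=P_n$ on the open interval $(a_n,b_n)\ni x$, a contradiction. $\square$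

## 3. Dimension two: counting sections by slopes

A sensible first approach is to express $\ell((R/I^{[q]})_m)$ through spaces of sections of bundles on $\mathrm{Proj}\,R$ and to count sections. In dimension $2$ this works and proves Theorem 2.

**Facts about curves.** Let $C$ be a smooth projective curve of genus $g$ over an algebraically closed field. The slope of a vector bundle $W\ne0$ is $\mu(W)=\deg W/\mathrm{rk}\,W$. The bundle is semistable if $\mu(W')\le\mu(W)$ for every subbundle $W'\neq0$. Every $W$ has a Harder–Narasimhan filtration: its successive quotients are semistable with strictly decreasing slopes. For instance $\mathcal O(1)\oplus\mathcal O(-1)$ on $\mathbb P^1$ is not semistable, and its filtration is $0\subset\mathcal O(1)\subset\mathcal O(1)\oplus\mathcal O(-1)$ with slopes $1,-1$. A semistable bundle of negative slope has no nonzero section, since a section would saturate to a line subbundle of degree $\ge0$. Pullback by the absolute Frobenius $F$ multiplies degrees by $p$. A bundle is strongly semistable if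 all $F^{s*}W$ are semistable; every line bundle is an example. We use Langer (*Semistable sheaves in positive characteristic*, Ann. of Math. 159 (2004), Thm 2.7): for every $V$ on $C$ there is $s_0$ such that the Harder–Narasimhan quotients of $F^{s_0*}V$ are strongly semistable.

**A trial case.** For $(k[X,Y],(X,Y))$ the Koszul sequence on $\mathbb P^1$ is $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$. Pulling back by $F^s$ and twisting by $m$, the length in degree $m\ge0$ is $h^0(\mathcal O(m))-2h^0(\mathcal O(m-q))+h^0(\mathcal O(m-2q))$. In the limit $f(x)=x-2(x-1)_++(x-2)_+$, which is the function found in Section 1.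

**Proof of Theorem 2.** Base change to $\bar k$ changes no dimension and commutes with Frobenius powers, so let $k=\bar k$. Let $I$ be generated by homogeneous elements $g_1,\dots,g_n$ of degrees $d_1,\dots,d_n\ge1$. For a finitely generated graded module $N$ put $\varphi_N(q,m)=\dim(N/I^{[q]}N)_m$.

**Step 1 (modules that agree up to dimension one).** This step lets us replace modules freely. *Let $N\to N'$ be a degree-$0$ map of finitely generated graded modules with kernel $K$ and cokernel $C$ of dimension $\le1$. Then $\varphi_N-\varphi_{N'}=O(1)$.* The Hilbert polynomials of $K$ and $C$ are constants, so $\dim K_m$ and $\dim C_m$ are bounded. Let $N''$ be the image. The kernel of the surjection $N/I^{[q]}N\to N''/I^{[q]}N''$ is a quotient of $K/I^{[q]}K$, so $\varphi_N-\varphi_{N''}=O(1)$. Next, in the exact sequence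
$$\mathrm{Tor}_1(C,R/I^{[q]})\to N''/I^{[q]}N''\to N'/I^{[q]}N'\to C/I^{[q]}C\to0$$
the Tor module is a submodule of $I^{[q]}\otimes C$ (because $\mathrm{Tor}_1(C,R)=0$), and $I^{[q]}\otimes C$ is a quotient of $\bigoplus_iC(-qd_i)$. So its dimension in each degree is bounded independently of $q$ and of the degree. Hence $\varphi_{N''}-\varphi_{N'}=O(1)$.

**Step 2 (reduction to domains).** The purpose is to make $\mathrm{Proj}\,R$ integral. The nilradical is finitely generated, so there is $q'=p^e$ with $\nu^{q'}=0$ for all nilpotent $\nu$. Let $N_m=R_{q'm}$ and let $R$ act on $N=\bigoplus_mN_m$ by $r\cdot n=r^{q'}n$. This is a graded module. It is finitely generated, by those monomials in a basis of $R_1$ that have all exponents $<q'$ and total degree divisible by $q'$. Dimensions over $k$ are unchanged by the twisted action, because $k^{q'}=k$. Nilpotents act as $0$, so $N$ is a module over $\bar R=R_{red}$. Finally $(I^{[q]}N)_m=\sum_ig_i^{qq'}R_{q'm-qq'd_i}=(I^{[qq']})_{q'm}$, so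
$$\varphi_N(q,m)=\dim(R/I^{[qq']})_{q'm}.$$
With $m=\lfloor xq\rfloor$ the degree $q'm$ satisfies $q'm/(qq')=m/q\to x$, so by (1.1) $\varphi_N(q,\lfloor xq\rfloor)/(qq')\to f_{R,I}(x)$.

Let $P_1,\dots,P_t$ be the minimal primes of $\bar R$ with $\dim\bar R/P_i=2$. Choose a homogeneous $b_i\notin P_i$ lying in all other minimal primes. Then $P_ib_i$ lies in every minimal prime, so $P_ib_i=0$ and $b_iN$ is an $\bar R/P_i$-module. As $b_i$ is a unit in $\bar R_{P_i}$, $(b_iN)_{P_i}=N_{P_i}$. The ring $\bar R_{P_i}$ is a field since $\bar R$ is reduced. Let $n_i=\dim N_{P_i}$, and choose $n_i$ homogeneous elements of $b_iN$, of degrees $c_{il}$, forming a basis of $N_{P_i}$. They define a map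
$$\bigoplus_{i,l}(\bar R/P_i)(-c_{il})\to N.$$
It is an isomorphism after localization at each $P_i$, since $(\bar R/P_{i'})_{P_i}=0$ for $i'\ne i$. So the kernel and cokernel vanish at every prime $P$ with $\dim\bar R/P=2$, that is, they have dimension $\le1$. By Step 1, $\varphi_N(q,m)=\sum_{i,l}\varphi_{\bar R/P_i}(q,m-c_{il})+O(1)$. Divide by $qq'$ and use (1.1) for each $\bar R/P_i$ with the image of $I$ (a proper ideal, since $I\subset R_+$):
$$f_{R,I}=\frac1{q'}\sum_in_i\,f_{\bar R/P_i}.$$
So we may assume that $R$ is a domain.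

**Step 3 (passage to a smooth curve).** Now we turn lengths into numbers of sections. Let $X=\mathrm{Proj}\,R$, an integral projective curve, let $\nu:C\to X$ be its normalization, $\mathcal O(1)=\nu^*\mathcal O_X(1)$, $\epsilon=\deg\mathcal O(1)>0$, and
$$\widetilde R=\bigoplus_{m\ge0}H^0(C,\mathcal O(m))=\bigoplus_{m\ge0}H^0\big(X,(\nu_*\mathcal O_C)(m)\big).$$
By Serre's theorem $\widetilde R$ is a finitely generated graded $R$-module. The map $R\to\widetilde R$ is injective, because an element in the kernel is killed by a power of $R_+$ and $R$ is a domain of dimension $2$. For $m\gg0$ we have $R_m=H^0(X,\mathcal O_X(m))$, and $H^0(C,\mathcal O(m))/H^0(X,\mathcal O_X(m))$ embeds in the sections of the finite-length sheaf $(\nu_*\mathcal O_C/\mathcal O_X)(m)$. So $\dim(\widetilde R/R)_m$ is bounded, and Step 1 gives $\varphi_R=\varphi_{\widetilde R}+O(1)$.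

Since $I$ contains a power of $R_+$ and $R_1$ generates $\mathcal O(1)$, the $g_i$ define an exact sequence of bundles $0\to V\to\bigoplus_i\mathcal O(-d_i)\to\mathcal O\to0$ on $C$. Pull back by $F^s$ and twist:
$$0\to F^{s*}V(m)\to\bigoplus_i\mathcal O(m-qd_i)\xrightarrow{(g_i^q)}\mathcal O(m)\to0.$$
For $j<0$ we have $H^0(\mathcal O(j))=0$, so on global sections the cokernel of the second map is $(\widetilde R/I^{[q]}\widetilde R)_m$. Hence
$$\varphi_{\widetilde R}(q,m)=h^0(\mathcal O(m))-\sum_ih^0(\mathcal O(m-qd_i))+h^0(F^{s*}V(m)).\tag{3.1}$$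

**Step 4 (counting sections by slopes).** By Langer's theorem, for $s\ge s_0$ the bundle $F^{s*}V(m)$ has a filtration whose quotients are semistable of fixed ranks $\rho_j$ and slopes $\nu_jq+\epsilon m$, strictly decreasing in $j$: pull back the Harder–Narasimhan filtration of $F^{s_0*}V$. We show: *if $W$ has a filtration with semistable quotients $Q_j$ of ranks $\rho_j$ and slopes $\mu_1>\mu_2>\cdots$, then $h^0(W)=\sum_j\rho_j(\mu_j)_++O(1)$, with the error bounded in terms of $g$ and the ranks.* Upper bound: $h^0(W)\le\sum h^0(Q_j)$, and $h^0(Q_j)=0$ if $\mu_j<0$. If $\mu_j\ge0$, then twisting $Q_j$ down by $\lfloor\mu_j\rfloor+1$ times a point makes the slope negative and kills all sections, so $h^0(Q_j)\le\rho_j(\lfloor\mu_j\rfloor+1)$. Lower bound: let $W'\subset W$ be the step of the filtration that collects the quotients with $\mu_j\ge0$. Then $h^0(W)\ge h^0(W')\ge\chi(W')=\sum_{\mu_j\ge0}\rho_j\mu_j+(1-g)\,\mathrm{rk}\,W'$.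

Apply this to all terms of (3.1) with $m=\lfloor xq\rfloor$ and divide by $q$:
$$f_{R,I}(x)=\epsilon x-\epsilon\sum_i(x-d_i)_++\sum_j\rho_j(\epsilon x+\nu_j)_+ .$$
This is piecewise linear with finitely many pieces. By Step 2 the same holds in general, and $[0,\alpha)$ is a finite union of semi-open intervals on which $f_{R,I}$ is linear. So $S=\{\alpha\}$ is admissible. $\blacksquare$

## 4. One polarization on a product of elliptic curves

The step of the proof above that has no analogue on a surface is Step 4. On a curve, $h^0$ of a line bundle is $(\deg)_+$ up to a bounded error. On an abelian surface it is governed by a quadratic form and by a round cone. We set up the surface, and then see that the most obvious use of it still gives polynomials.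

**The surface.** Let $E$ be an elliptic curve over $k$ with origin $0\in E(k)$, for example $Y^2=X^3-X$ for $p$ odd and $Y^2+Y=X^3$ for $p=2$. Put $T_j=H^0(E,\mathcal O_E(3j\cdot0))$. The bundle $\mathcal O_E(3\cdot0)$ embeds $E$ as a plane cubic and $H^1(\mathbb P^2,\mathcal O(j-3))=0$, so $\bigoplus_jT_j=k[X,Y,Z]/(\text{cubic})$. Thus
$$T_iT_j=T_{i+j},\qquad T_0=k,\qquad\dim T_j=3j\ (j\ge1).$$
Let $A=E\times E$ and $L_{i,j}=pr_1^*\mathcal O(3i\cdot0)\otimes pr_2^*\mathcal O(3j\cdot0)$. By Künneth $H^0(A,L_{i,j})=T_i\otimes T_j$.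

Let $f_1=\{0\}\times E$, $f_2=E\times\{0\}$, $\Delta$ the diagonal, and $N_0=f_1+f_2$, which is ample. Let $\mu:A\to E$, $(P,Q)\mapsto P-Q$. Under the automorphism $(P,Q)\mapsto(P-Q,Q)$ of $A$ the map $\mu$ becomes the first projection, so scheme-theoretically $\mu^{-1}(0)=\Delta$. Fibers have self-intersection $0$, and any two of $f_1,f_2,\Delta$ meet transversally in the single point $(0,0)$:
$$f_1^2=f_2^2=\Delta^2=0,\qquad f_1f_2=\Delta f_1=\Delta f_2=1 .$$
The class of $L_{i,j}$ is $3if_1+3jf_2$. Let $B=\mathcal O_A(2\Delta)=\mu^*\mathcal O_E(2\cdot0)$. Since $\mathcal O_E(2\cdot0)$ is globally generated with $h^0=2$, there are sections $e_1,e_2\in H^0(A,B)$ that generate $B$.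

**Lemma 2.** For a line bundle $D$ on $A$: (i) if $D^2<0$, then $h^0(D)=0$; (ii) if $D^2>0$ and $D\cdot N_0>0$, then $h^0(D)=D^2/2$.

For example, $h^0(L_{i,j})=9ij=L_{i,j}^2/2$ for $i,j\geq 1$, and $f_1-f_2$, of square $-2$, has no sections.

*Proof.* We may assume $k=\bar k$. (i) An effective divisor $C$ on $A$ is nef: given an irreducible curve $\Gamma$, a general translate of $C$ does not contain $\Gamma$ and is algebraically equivalent to $C$, so $C\cdot\Gamma\ge0$. Hence $C^2\ge0$, and a bundle with a nonzero section has $D^2\ge0$. (ii) By Riemann–Roch on an abelian surface $\chi(D)=D^2/2>0$. By Serre duality $h^2(D)=h^0(D^{-1})$, and this is $0$ since $D^{-1}\cdot N_0<0$ while $N_0$ is nef. So $h^0(D)\geq\chi(D)>0$. As $\chi(D)\ne0$, $D$ is nondegenerate, and exactly one $H^i(D)$ is nonzero (Mumford, *Abelian Varieties*, §16, Riemann–Roch and Vanishing Theorems). Thus $h^0(D)=\chi(D)$. $\square$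

**Lemma 3 (Koszul kernel).** Let $N,L$ be line bundles on $A$, $0\ne h\in H^0(N\otimes B^{-1})$, and $g_i=he_i\in H^0(N)$. The kernel of
$$H^0(L)^2\to H^0(L\otimes N^q),\qquad(u,u')\mapsto g_1^qu+g_2^qu',$$
is isomorphic to $H^0(L\otimes B^{-q})$.

*Proof.* We have $g_1^qu+g_2^qu'=h^q(e_1^qu+e_2^qu')$ and multiplication by $h^q$ is injective, so the kernel is that of $(e_1^q,e_2^q):H^0(L)^2\to H^0(L\otimes B^q)$. The sections $e_1^q,e_2^q$ generate $B^q$, so $0\to B^{-q}\to\mathcal O_A^2\to B^q\to0$, with first map $s\mapsto(e_2^qs,-e_1^qs)$, is exact. Twist by $L$ and take sections. $\square$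

**A first attempt.** Take the section ring of one ample bundle, $R^\circ=\bigoplus_MT_M\otimes T_M=\bigoplus_MH^0(A,L_{M,M})$. It is a standard graded domain, $\dim R^\circ_M=9M^2$ for $M\ge1$, so $d=3$. The class of $L_{2,2}\otimes B^{-1}$ is $6f_1+6f_2-2\Delta$, with square $72-48=24$ and degree $8$ against $N_0$. So by Lemma 2 it has a section $h\ne0$. Put $g_i=he_i\in R^\circ_2$ and $I^\circ=(g_1,g_2)+\mathfrak m^5$ with $\mathfrak m=R^\circ_+$. For $M<5q$ and $r=M-2q\ge0$ only $g_1^q,g_2^q$ matter, and by Lemma 3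
$$\ell\big((R^\circ/I^{\circ[q]})_M\big)=\dim R^\circ_M-2\dim R^\circ_r+h^0(D),\qquad D=L_{r,r}\otimes B^{-q}.$$
Here $D^2=18r^2-24qr=6r(3r-4q)$ and $D\cdot N_0=6r-4q$. By Lemma 2, $h^0(D)=0$ for $0<r<\frac43q$ and $h^0(D)=9r^2-12qr$ for $r>\frac43q$. So, using continuity of $f$ at the break points, $f(x)$ on $[0,5)$ equals
$$9x^2\ (x\le2),\qquad 9x^2-18y^2\ \big(2\le x\le\tfrac{10}3\big),\qquad9x^2-9y^2-12y\ \big(x\ge\tfrac{10}3\big),\qquad y=x-2 .$$
These are three polynomials. This attempt stops exactly here: in degree $M$ a single bundle contributes, $(r,q)$ moves in a two-dimensional space of classes, and there $D^2$ is just a quadratic polynomial that is switched on when the ray leaves or enters the cone $D^2>0$. The roundness of the cone is invisible.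

The way past this point is to let each graded piece of $R$ contain a whole *segment* of bundles that crosses the cone. The sum over the segment is then an integral of a quadratic polynomial between the two points where the segment cuts the cone, and these points are given by a square root. This costs one more dimension.

## 5. A segment of bundles crossing the cone: proof of Theorem 1

**Step 1 (the ring for $d=4$).** We build a ring whose degree-$M$ piece runs over the bundles $L_{2a+b,a+2b}$ with $a+b=M$. Put
$$R=\bigoplus_{M\ge0}R_M,\qquad R_M=\bigoplus_{a+b=M}H^0(A,L_{2a+b,\,a+2b})=\bigoplus_{a+b=M}T_{2a+b}\otimes T_{a+2b}\qquad(a,b\ge0).$$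
The map $(a,b)\mapsto(2a+b,a+2b)$ is additive and injective, so $R$ is a subring of $\bigoplus_{i,j}H^0(A,L_{i,j})$. This larger ring is $\mathbb Z^2$-graded, and products of nonzero sections on the integral scheme $A$ are nonzero. Comparing leading components for the lexicographic order on $\mathbb Z^2$, it is a domain, and so is $R$. Since $(T_2\otimes T_1)^a(T_1\otimes T_2)^b=T_{2a+b}\otimes T_{a+2b}$, $R$ is generated over $R_0=k$ by the finite-dimensional space $R_1=T_2\otimes T_1\oplus T_1\otimes T_2$.

With $v=a-b$ we have $2a+b=\frac{3M+v}2$ and $a+2b=\frac{3M-v}2$, so $(2a+b)(a+2b)=\frac14(9M^2-v^2)$. As $v$ runs through $|v|\le M$ in steps of $2$,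
$$\dim R_M=\sum_{\substack{|v|\le M\\ v\equiv M\,(2)}}\tfrac94(9M^2-v^2)=\tfrac98\int_{-M}^M(9M^2-v^2)\,dv+O(M^2)=\tfrac{39}2M^3+O(M^2)\qquad(M\geq 1),\tag{5.1}$$
because $\frac98(18-\frac23)=\frac{39}2$. Hence $\dim R=4$.

**Step 2 (the ideal).** We choose two elements for which Lemma 3 computes the syzygies of all Frobenius powers. The class of $L_{3,3}\otimes B^{-1}$ is $9f_1+9f_2-2\Delta$, with square $162-72=90>0$ and degree $18-4=14>0$ against $N_0$. By Lemma 2 it has a section $h\ne0$. Put $g_i=he_i\in H^0(A,L_{3,3})\subset R_2$, the component $a=b=1$, and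
$$I=(g_1,g_2)R+\mathfrak m^3,\qquad\mathfrak m=R_+ .$$
This ideal is proper, homogeneous and of finite colength.

**Step 3 (an exact length formula).** We express $\ell((R/I^{[q]})_M)$ for $M<3q$ through numbers of sections. The ideal $(\mathfrak m^3)^{[q]}$ is generated in degree $3q$, so for $M<3q$ and $r=M-2q$
$$(I^{[q]})_M=g_1^qR_r+g_2^qR_r\qquad(R_r=0\text{ if }r<0).$$
For $r\ge0$ the map $R_r^2\to R_M$, $(u,u')\mapsto g_1^qu+g_2^qu'$, takes the component $(a,b)$ to the component $(a+q,b+q)$. So it is the direct sum over $a+b=r$ of the maps in Lemma 3 with $L=L_{2a+b,a+2b}$ and $N=L_{3,3}$. Therefore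
$$\ell\big((R/I^{[q]})_M\big)=\dim R_M-2\dim R_r+\sum_{a+b=r}h^0\big(A,L_{2a+b,a+2b}\otimes B^{-q}\big).\tag{5.2}$$

**Step 4 (the sum over the segment).** Now we evaluate the last sum for $0\le r\le q$. Let $D=L_{2a+b,a+2b}\otimes B^{-q}$ and $v=a-b$. The class of $D$ is $3(2a+b)f_1+3(a+2b)f_2-2q\Delta$, so
$$D^2=18(2a+b)(a+2b)-12q(3a+3b)=\tfrac92\big(9r^2-v^2-8qr\big),\qquad D\cdot N_0=9r-4q .$$
If $D^2>0$, then $9r^2>8qr$, so $9r>8q$ and $D\cdot N_0>0$; Lemma 2 gives $h^0(D)=\frac94(9r^2-8qr-v^2)$. If $D^2<0$, then $h^0(D)=0$. For fixed $r$ at most two values of $v$ give $D^2=0$. For those, multiplication by the nonzero section $e_1^q$ of $B^q$ shows $h^0(D)\le h^0(L_{2a+b,a+2b})\le36r^2+1$. Hence for $0\le r\le q$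
$$\sum_{a+b=r}h^0(D)=\sum_{\substack{|v|\le r\\ v\equiv r\,(2)}}\tfrac94\big(9r^2-8qr-v^2\big)_++O(q^2).\tag{5.3}$$

**Step 5 (the limit).** Let $x\in J=(26/9,3)$, $M=\lfloor xq\rfloor$, $y=x-2\in(8/9,1)$. Then $M<3q$, $0\le r<q$ and $r/q\to y$. In (5.3) put $w=v/q$, which moves in steps of $2/q$. Dividing by $q^3$, the Riemann sums converge to
$$\kappa(y)=\tfrac98\int_{-y}^y(9y^2-8y-w^2)_+\,dw .$$
For $8/9<y<1$ we have $0<9y^2-8y<y^2$, the second inequality being $8y^2<8y$. So the segment has its endpoints outside the cone and its middle inside. With $c=\sqrt{9y^2-8y}<y$ the integral is $\int_{-c}^c(c^2-w^2)\,dw=\frac43c^3$, so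
$$\kappa(y)=\tfrac98\cdot\tfrac43(9y^2-8y)^{3/2}=\tfrac32(9y^2-8y)^{3/2}.$$
Together with (5.1) and (5.2) this proves (2.1). On $J$ we have $x^3>8>2\ge2(x-2)^3$, so $f_{R,I}>0$ on $J$ and $J\subset[0,\alpha]$.

**Step 6 (not a polynomial anywhere on $J$).** We check the hypothesis of Lemma 1(a). Suppose $f_{R,I}=P$ at infinitely many points of $J$ for a polynomial $P$. By (2.1) there is a polynomial $Q$ in $y$ with $Q(y)=\frac32(9y^2-8y)^{3/2}$ at infinitely many $y$, so $Q(y)^2=\frac94(9y^2-8y)^3=\frac94y^3(9y-8)^3$ at infinitely many $y$, hence identically. But $y$ divides the right side to the exact order $3$, which is odd, and divides $Q^2$ to even order. This is a contradiction. So $f_{R,I}$ is polynomial on no open subinterval of $J$, and Lemma 1(a) gives $|S\cap J|=|J|=1/9$ for every admissible $S$. This is Theorem 1 for $d=4$.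

**Step 7 (dimension $d=4+j$, $j\ge1$).** We raise the dimension by adding variables, which integrates the density function. Let $R'=R[z_1,\dots,z_j]$ with $\deg z_i=1$, a domain of dimension $4+j$, and $I'=IR'+(z_1^3,\dots,z_j^3)$. For $M<3q$ the elements $z_i^{3q}$ play no role in degree $M$, so
$$\ell\big((R'/I'^{[q]})_M\big)=\sum_{i=0}^M\ell\big((R/I^{[q]})_i\big)\binom{M-i+j-1}{j-1},\qquad\ell\big((R/I^{[q]})_i\big)=q^3f_s(i/q).$$
Let $0\le x<3$ and $M=\lfloor xq\rfloor$. Uniformly in $0\le i\le M$, $q^{-(j-1)}\binom{M-i+j-1}{j-1}=\frac{((M-i)/q)^{j-1}}{(j-1)!}+O(1/q)$. Dividing by $q^{3+j}$ leaves $\frac1q\sum_if_s(i/q)\big(\frac{((M-i)/q)^{j-1}}{(j-1)!}+O(1/q)\big)$. Since $f_s\to f:=f_{R,I}$ uniformly and $f$ is continuous and bounded, we may replace $f_s$ by $f$ and obtain a Riemann sum: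
$$f_{R',I'}(x)=\int_0^xf(u)\frac{(x-u)^{j-1}}{(j-1)!}\,du\qquad(0\le x<3).$$
As $f\ge0$ everywhere and $f>0$ on $J$, $f_{R',I'}>0$ on $J$, so $J$ lies in the support. Differentiating once lowers $j$ by one, and for $j=1$ the derivative is $f$. So the $j$-th derivative of $f_{R',I'}$ on $(0,3)$ is $f$. If $f_{R',I'}$ were polynomial on an open subinterval of $J$, then $f$ would be, contradicting Step 6. Lemma 1(a) gives $|S\cap J|=|J|=1/9$ for every $S$ admissible for $(R',I')$. $\blacksquare$

Neither a null nor a countable admissible set exists for these pairs, so both parts of the question have a negative answer, in every characteristic.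

## 6. Syzygy gaps of $\xi^{a_1},\eta^{a_2},(\xi+\eta)^{a_3}$

The rest of the notes proves Theorem 3, so $p$ is odd. In dimension $3$ we use a different source of irregularity: how the syzygies of three powers of linear forms depend on the exponents. Let $\Lambda=k[\xi,\eta]$, $L=\xi+\eta$, $G=\xi\eta L$. For integer vectors write $|a|=a_1+a_2+a_3$ and $\|a\|_1=\sum|a_i|$; $e_1,e_2,e_3$ are now the unit vectors.

**Definition 5 (syzygy gap).** For $a\in\mathbb N^3$ let $M(a)$ be the module of all $C=(C_1,C_2,C_3)\in\Lambda^3$ with $C_1\xi^{a_1}+C_2\eta^{a_2}+C_3L^{a_3}=0$, where a homogeneous $C$ has degree $\deg C_i+a_i$. Since $\Lambda$ has global dimension $2$, $M(a)$ is graded free, of rank $2$. Let $\sigma_1\le\sigma_2$ be the degrees of its generators. The syzygy gap is $\delta(a)=\sigma_2-\sigma_1$.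

The quotient $\Lambda/(\xi^{a_1},\eta^{a_2},L^{a_3})$ has finite length and Hilbert series $(1-\sum z^{a_i}+z^{\sigma_1}+z^{\sigma_2})/(1-z)^2$. This is a polynomial, so the derivative of the numerator vanishes at $z=1$, that is,
$$\sigma_1+\sigma_2=|a|.\tag{6.1}$$

**Example.** For $a=(1,1,1)$ the relation $\xi+\eta-L=0$ gives $\sigma_1=1$, so $\sigma_2=2$ and $\delta=1$. For $a=(2,2,2)$ the forms $\xi^2,\eta^2,L^2=\xi^2+2\xi\eta+\eta^2$ are independent because $p\ne2$, so $\sigma_1\ge3$; by (6.1) $\sigma_1=\sigma_2=3$ and $\delta=0$. For $p=3$ and $a=(3,3,3)$ the relation $\xi^3+\eta^3-L^3=0$ gives $\sigma_1=3$, $\sigma_2=6$, $\delta=3$.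

The following properties drive everything.

(a) *$\delta(a)\equiv|a|\pmod2$.* This is (6.1).

(b) *$\delta(a\pm e_i)$ is $\delta(a)+1$ or $\delta(a)-1$; so $\delta$ is $1$-Lipschitz for $\|\cdot\|_1$. Suppose $\delta(a)>0$ and let $C$ be the syzygy of degree $\sigma_1$, unique up to a scalar. Then $\delta(a+e_1)=\delta(a)+1$ if and only if $\xi\mid C_1$; and, if $a_1\ge1$, $\delta(a-e_1)=\delta(a)+1$ if and only if $\xi\mid C_2$ and $\xi\mid C_3$. The same holds for the indices $2,3$ with $\eta,L$.*

Proof. The map $(C_1',C_2,C_3)\mapsto(\xi C_1',C_2,C_3)$ preserves degrees and identifies $M(a+e_1)$ with $\{C\in M(a):\xi\mid C_1\}$, which contains $\xi M(a)$. So passing from $a$ to $a+e_1$ raises $\sigma_1$ by $0$ or $1$, while $\sigma_1+\sigma_2$ rises by $1$. If $\sigma_1$ rises by $0$, the gap becomes $\delta(a)+1$; if it rises by $1$, then $\sigma_2$ stays, and the gap becomes $\delta(a)-1$. This gives the first claim for $a+e_1$, and, applied at $a-e_1$, for $a-e_1$. If $\delta(a)>0$, then $\sigma_1$ does not rise exactly when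 the unique lowest syzygy $C$ satisfies $\xi\mid C_1$. For $a-e_1$: by (6.1), $\delta(a-e_1)=\delta(a)+1$ means that $M(a-e_1)$ has an element $C'$ of degree $\sigma_1(a)-1$. Then $\xi C'$ corresponds to the element $(C_1',\xi C_2',\xi C_3')$ of $M(a)$ of degree $\sigma_1(a)$, so it is $C$ up to a scalar, and $\xi\mid C_2,C_3$. Conversely, if $\xi\mid C_2,C_3$, dividing the relation by $\xi$ gives $(C_1,C_2/\xi,C_3/\xi)\in M(a-e_1)$ of degree $\sigma_1(a)-1$.

(c) *$\delta(pa)=p\,\delta(a)$.* Frobenius on $\Lambda$ is flat, so $M(pa)$ is generated by the vectors $(C_1^p,C_2^p,C_3^p)$ with $C$ running through generators of $M(a)$, and generator degrees are multiplied by $p$.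

(d) *If $a_1\ge a_2+a_3-1$, then $\delta(a)=|a_1-a_2-a_3|$; likewise for permutations.* The ideal $(\eta^{a_2},L^{a_3})$ contains all forms of degree $\ge a_2+a_3-1$, so it contains $\xi^{a_1}$. A syzygy $(1,*,*)$ of degree $a_1$ and the Koszul syzygy $(0,L^{a_3},-\eta^{a_2})$ of degree $a_2+a_3$ generate $M(a)$.

A lower bound for $\delta$ near a point $p^eu$ with $|u|$ odd is immediate: $\delta(u)$ is odd, so $\delta(p^eu)\ge p^e$, and $\delta$ is $1$-Lipschitz. The next lemma says that, where the triangle inequalities hold, there is no other reason for $\delta$ to be positive.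

**Lemma 4.** Let $a\in\mathbb N^3$ satisfy $a_i\le a_j+a_k$ for all $\{i,j,k\}=\{1,2,3\}$, and let $\delta(a)>0$. Then there are $e\ge0$ and $u\in\mathbb N^3$ with $|u|$ odd and
$$\delta(a)\le p^e-\|a-p^eu\|_1 .$$

*Proof.* **Step 1 (climb to a local maximum).** We look for a point $b$ all of whose neighbors have smaller gap. Move from $a$ by unit steps in $\mathbb N^3$, each raising $\delta$ by $1$, as long as possible. Put $\tau_i(b)=b_j+b_k-b_i$. By (d), $\delta=0$ wherever some $\tau_i=0$. As $\delta>0$ along the path and each step changes every $\tau_i$ by $\pm1$, the path stays where all $\tau_i>0$. There $b_i=\frac12(\tau_j+\tau_k)>0$, so all $b_i\ge1$. Moreover $\delta(b)\le\delta(b+\tau_ie_i)+\tau_i=\tau_i(b)$ by (b) and (d). Since $\sum\tau_i=|b|$ changes by $\pm1$ in each step, after $n$ steps some $\tau_i\le\tau_i(a)+n/3$, whereas $\tau_i\ge\delta(b)=\delta(a)+n$. So $n$ is bounded, and the path ends, at a point $b$ with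
$$\delta(b\pm e_i)=\delta(b)-1\ \text{ for all }i,\qquad\text{all }b_i\ge1,\qquad\|a-b\|_1\le\delta(b)-\delta(a).\tag{6.2}$$

**Step 2 (the lowest syzygy at $b$).** We turn maximality into coprimality. Let $C$ be the lowest syzygy at $b$, $D=\sigma_1(b)$ its degree, and $F_1=C_1\xi^{b_1}$, $F_2=C_2\eta^{b_2}$, $F_3=C_3L^{b_3}$, so $F_1+F_2+F_3=0$. By (b) and (6.2), $\xi\nmid C_1$, $\eta\nmid C_2$, $L\nmid C_3$, so $F_i\neq0$; also $\xi$ does not divide both $C_2$ and $C_3$, and similarly for $\eta$ and $L$. By minimality no prime divides all three $C_i$. Suppose a prime $\pi$ divides two of the $F_i$; then it divides all three. If $\pi$ is not associated to $\xi,\eta,L$, it divides all $C_i$, which is excluded. If $\pi=\xi$, it divides $C_2$ and $C_3$, which is excluded; similarly for $\eta,L$. So the $F_i$ are pairwise coprime.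

**Step 3 (a Wronskian).** We compare degrees using derivatives. The contraction of $F_1\,dF_2-F_2\,dF_1$ with the Euler field is $F_1\cdot DF_2-F_2\cdot DF_1=0$. A form $P\,d\xi+Q\,d\eta$ with $P\xi+Q\eta=0$ is a multiple of $\xi\,d\eta-\eta\,d\xi$, so
$$F_1\,dF_2-F_2\,dF_1=\Omega\,(\xi\,d\eta-\eta\,d\xi),$$
with $\Omega$ zero or homogeneous of degree $2D-2$. The left side is divisible by $\xi^{b_1-1}$ and by $\eta^{b_2-1}$. Substituting $F_2=-F_1-F_3$, it equals $F_3\,dF_1-F_1\,dF_3$, so it is divisible by $L^{b_3-1}$ too. Reading off the coefficients $-\eta\Omega$ and $\xi\Omega$, we get $\xi^{b_1-1}\eta^{b_2-1}L^{b_3-1}\mid\Omega$.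

**Step 4 ($\Omega\ne0$).** Then $2D-2\ge|b|-3$, so $\delta(b)=|b|-2D\le1$. As $\delta(b)\ge\delta(a)>0$, $\delta(b)=1$, and $|b|$ is odd by (a). The lemma holds with $e=0$, $u=b$ by (6.2).

**Step 5 ($\Omega=0$).** We show that $b$ is $p$ times another local maximum. Now $d(F_1/F_2)=0$. The monomials $\xi^i\eta^j$ with $0\le i,j<p$ are a basis of $k(\xi,\eta)$ over $k(\xi^p,\eta^p)$, so $F_1/F_2\in k(\xi^p,\eta^p)=k(\xi,\eta)^p$, using that $k$ is perfect. Then $F_1F_2^{p-1}=(F_1/F_2)F_2^p$ is a $p$-th power in $k(\xi,\eta)$ lying in $\Lambda$, hence in $\Lambda^p$ because $\Lambda$ is normal. By coprimality the order of $F_1$ at each prime is divisible by $p$, and so is $p-1$ times the order of $F_2$, hence the order of $F_2$. As constants are $p$-th powers, $F_1,F_2\in\Lambda^p$, and $F_3=-F_1-F_2\in\Lambda^p$. The order of $F_1$ along $\xi$ is $b_1$ because $\xi\nmid C_1$, so $p\mid b_1$; in the same way $p\mid b_2$ and $p\mid b_3$. Write $b=pb'$; by (c), $\delta(b)=p\,\delta(b')$, so $\delta(b')>0$, and all $b_i'\ge1$. If $\delta(b'\pm e_i)=\delta(b')+1$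 for some neighbor, then $\delta(b\pm pe_i)=\delta(b)+p$, and since this point is reached by $p$ unit steps, each must raise $\delta$, so $\delta(b\pm e_i)=\delta(b)+1$, contradicting (6.2). So $b'$ again has $\delta(b'\pm e_i)=\delta(b')-1$ for all $i$, and Steps 2–5 apply to $b'$. The entries shrink, so after finitely many rounds we reach Step 4: $b=p^eu$ with $\delta(u)=1$, $|u|$ odd, $\delta(b)=p^e$. With (6.2), $\delta(a)\le\delta(b)-\|a-b\|_1=p^e-\|a-p^eu\|_1$. $\square$

## 7. The gap function on the slice $(4-t,4-t,t)$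

For $0\le b\le q$ let $\delta_q(b)=\delta(4q-b,\,4q-b,\,b)$. By (c), $\delta_{pq}(pb)=p\,\delta_q(b)$, so $\delta(b/q):=\delta_q(b)/q$ is well defined. By (b) it is Lipschitz with constant $3$, since changing $b$ by $1$ moves the vector by $3$ in $\|\cdot\|_1$. So it extends to a $3$-Lipschitz function $\delta:[0,1]\to[0,\infty)$, and $\delta(0)=0$ by (d).

The reason for this slice is the following. In a syzygy $C_1\xi^{4q}+C_2\eta^{4q}+C_3G^b=0$ we have $\eta^b\mid C_1$ and $\xi^b\mid C_2$. Dividing by $\xi^b\eta^b$ gives a syzygy of $(\xi^{4q-b},\eta^{4q-b},L^b)$ whose degree is smaller by $2b$, and this is reversible. The latter has generator degrees $\frac12(8q-b\pm\delta_q(b))$ by (6.1), so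
$$\text{the syzygies of }(\xi^{4q},\eta^{4q},G^b)\text{ have generator degrees }\tfrac12\big(8q+3b\pm\delta_q(b)\big).\tag{7.1}$$

For $s\ge0$ and $m$ an odd integer let
$$\mathcal T_{s,m}=\Big(\frac{m-\frac13}{p^s},\frac{m+\frac13}{p^s}\Big)\quad\text{(a tent)},\qquad U=\bigcup_{s,m}\mathcal T_{s,m},\qquad K=\big[0,\tfrac23\big]\setminus U .$$
For $p=3$ the largest tent inside $[0,\frac23]$ is $\mathcal T_{1,1}=(\frac29,\frac49)$. At its center $t=\frac13$ we can compute by hand: $\delta(\frac13)=\frac13\delta(11,11,1)$, and $\xi^{11}+\eta^{11}$ is divisible by $L$, which gives a syzygy of degree $11$; no syzygy has smaller degree, since both $C_1$ and $C_2$ cannot vanish. So the degrees are $11,12$ and $\delta(\frac13)=\frac13$. We now describe $\delta$ on $[0,\frac23]$ completely.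

**Step 1 (lower bound).** *For $m$ odd with $0\le m\le4p^s$ and $t\in[0,1]$, $\delta(t)\ge p^{-s}(1-3|p^st-m|)$.* Let $u=(4p^s-m,4p^s-m,m)$. Then $|u|$ is odd, so $\delta(u)\ge1$ by (a). For $t=b/q$ with $q\ge p^s$ put $q''=q/p^s$. The vector $(4q-b,4q-b,b)$ has distance $3|b-q''m|$ from $q''u$, and $\delta(q''u)\ge q''$ by (c). So $\delta_q(b)\ge q''-3|b-q''m|$. Divide by $q$ and use continuity.

**Step 2 ($\delta=0$ on $K$).** Let $t\in K$ and $\mathbf t=(4-t,4-t,t)$. We first show that *$\|p^s\mathbf t-u\|_1\ge1$ for all $s\in\mathbb Z$ and all $u\in\mathbb Z^3$ with $|u|$ odd.*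

Let $s\ge0$. Let $2j$ be an even integer nearest to $p^st$ and $\phi=p^st-2j$, so $|\phi|\le1$. Some odd integer is at distance $1-|\phi|$ from $p^st$; as $t\notin U$, $1-|\phi|\ge\frac13$, so $|\phi|\le\frac23$. Now
$$p^s\mathbf t=(4p^s-2j,\,4p^s-2j,\,2j)+(-\phi,-\phi,\phi),$$
and the first vector has even sum. So, after sign changes of coordinates, $\|p^s\mathbf t-u\|_1=\sum_{i=1}^3\big|m_i-|\phi|\big|$ with $(m_1,m_2,m_3)\in\mathbb Z^3$ of odd sum. Zero entries contribute $|\phi|$, nonzero entries at least $1-|\phi|$. With $c\in\{1,2,3\}$ nonzero entries the sum is at least $1+|\phi|$, $2-|\phi|$, $3-3|\phi|$ respectively, and all three are $\ge1$.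

Let $s<0$ and $P=p^{-s}$, an odd integer $\ge3$. If $u_1\ne u_2$, the first two coordinates of $p^s\mathbf t$ are equal, so they contribute at least $|u_1-u_2|\ge1$. If $u_1=u_2$, then $u_3$ is odd, and the third coordinate contributes at least $1-t/P$. As $Pu_1$ is an integer different from $4$ and $0\le t\le\frac23$, $|4-t-Pu_1|\ge1-t$. So the first two contribute at least $2(1-t)/P\ge t/P$, because $t\le\frac23$. The total is $\ge1$.

Now let $b/q\to t$ with $0\le b\le q$. If $\delta(b/q)>0$, Lemma 4 applies to $(4q-b,4q-b,b)$; the triangle inequalities hold because $b\ge0$ and $3b\le8q$. Write $\mathbf t_b=(4-\frac bq,4-\frac bq,\frac bq)$, divide the inequality of the lemma by $q$ and put $p^{-s}=p^e/q$: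
$$\delta(b/q)\le p^{-s}\big(1-\|p^s\mathbf t_b-u\|_1\big)\quad\text{for some }s\in\mathbb Z,\ |u|\text{ odd}.$$
Since $\|p^s\mathbf t_b-u\|_1\ge\|p^s\mathbf t-u\|_1-3p^s|b/q-t|\ge1-3p^s|b/q-t|$, we get $\delta(b/q)\le3|b/q-t|$, which holds trivially if $\delta(b/q)=0$. Hence $\delta(t)=0$.

**Step 3 (the shape on $U$).** *Two tents are disjoint or nested.* At equal scale this is clear. For $s<s'$ an endpoint of $\mathcal T_{s,m}$ is $N/(3p^{s'})$ with $N=p^{s'-s}(3m\pm1)$, an even integer since $m$ is odd. It lies in $\mathcal T_{s',m'}$ if and only if $|N-3m'|<1$, that is $N=3m'$, which is impossible because $3m'$ is odd. So the interval $\mathcal T_{s',m'}$ contains no endpoint of $\mathcal T_{s,m}$, and it is inside $\mathcal T_{s,m}$ or disjoint from it.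

A given tent of scale $s$ lies in only finitely many others: they have scale $\le s$, with at most one for each scale. So $U$ is the disjoint union of its maximal tents. An endpoint of a maximal tent is not in $U$: a tent containing it would meet the maximal tent, hence be contained in it or equal to it, but the maximal tent is open and does not contain its endpoints. No tent contains $0$, and none contains $\frac23$, an endpoint of the maximal tent $\mathcal T_{0,1}$. So every tent that meets $[0,\frac23]$ lies in $(0,\frac23)$.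

On a maximal tent $\mathcal T_{s,m}\subset[0,\frac23]$ the endpoints are in $K$, so $\delta$ vanishes there by Step 2. The Lipschitz bound gives $\delta(t)\le p^{-s}(1-3|p^st-m|)$ on the tent, and Step 1 gives the opposite inequality. So
$$\delta(t)=p^{-s}\big(1-3|p^st-m|\big)\quad\text{on each maximal tent}\ \mathcal T_{s,m}\subset\big[0,\tfrac23\big]:\tag{7.2}$$
slope $3$ on the left half, $-3$ on the right half.

**Step 4 (size of $U$ and $K$).** *$U$ is dense in $[0,\frac23]$*, since the centers $m/p^s$, $m$ odd, are dense. *For every $\varepsilon>0$ the set $K\cap(0,\varepsilon)$ is uncountable.* Take $t=\sum_{i\ge i_0}c_ip^{-i}$ with $c_i\in\{0,2,-2\}$, not all zero, nonzero digits alternating in sign and the first nonzero digit equal to $+2$. Then $0<t\le2p^{-i_0}$, which is less than $\varepsilon$ and less than $\frac23$ for $i_0$ large. For every $s\ge0$, $p^st$ is the even integer $\sum_{i\le s}c_ip^{s-i}$ plus the tail $\sum_{i>s}c_ip^{s-i}$. The tail is alternating with decreasing absolute values, so it is at most $\frac2p\le\frac23$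 in absolute value. Thus $|p^st-m|\ge\frac13$ for every odd $m$, and $t\in K$. Different digit sequences give different $t$: if they first differ at place $i$, the digits there contribute a difference of at least $2p^{-i}$, while the two tails contribute at most $2\cdot\frac2p\,p^{-i}<2p^{-i}$. There are uncountably many sequences, since the set of places with nonzero digits is arbitrary.

## 8. A three-dimensional ring whose graded pieces run over the slice

For each fixed ratio $b/q$ the ideal $(\xi^{4q},\eta^{4q},G^b)$ belongs to dimension two, where nothing irregular can happen by Theorem 2. We need a ring in which all values of $b$ occur in one graded piece, with $x$ selecting a threshold.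

**Step 1 (the pair).** In $k[\xi,\eta,v,z,z^{-1}]$, graded by $\deg v=\deg z=1$ and $\deg\xi=\deg\eta=0$, put $w=Gv^2z^{-1}$, of degree $1$, so $zw=Gv^2$. Let $R=\bigoplus_M\bigoplus_{n=-M}^MR_{M,n}$ with
$$R_{M,n}=z^nv^{M-n}\Lambda_{4(M-n)}\ (0\le n\le M),\qquad R_{M,-m}=w^mv^{M-m}\Lambda_{4M+m}\ (1\le m\le M).$$
The index $n$ is the exponent of $z$, which we call the weight, so the sum is direct.

Closure under products: within one family it is immediate, using $4M+m=5m+4(M-m)$. For a mixed product $z^nv^iP\cdot w^mv^jQ$ with $\deg P=4i$, $\deg Q=5m+4j$: if $n\ge m$ it is $z^{n-m}v^{2m+i+j}G^mPQ$ with $\deg G^mPQ=4(2m+i+j)$. If $n<m$ it is $w^{m-n}v^{2n+i+j}G^nPQ$ with $\deg G^nPQ=3n+5m+4i+4j=5(m-n)+4(2n+i+j)$. In both cases the product is in $R$.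

So $R$ is a domain with $R_0=k$. It is generated by $R_1=kz\oplus v\Lambda_4\oplus w\Lambda_5$, since $R_{M,n}=z^n(v\Lambda_4)^{M-n}$ and $R_{M,-m}=(w\Lambda_5)^m(v\Lambda_4)^{M-m}$. From $\dim R_M=\sum_{n=0}^M(4(M-n)+1)+\sum_{m=1}^M(4M+m+1)\sim\frac{13}2M^2$ we get $\dim R=3$. Let
$$I=(\xi^4v,\ \eta^4v,\ z)+\mathfrak m^3,\qquad\mathfrak m=R_+ ,$$
a proper homogeneous ideal of finite colength.

**Step 2 (the quotient, weight by weight).** Let $q\le M<2q$ and $r=M-q<q$. Since $M<3q$, $(I^{[q]})_M=\xi^{4q}v^qR_r+\eta^{4q}v^qR_r+z^qR_r$. We compute $(R/I^{[q]})_M$ in each weight.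

*Weight $n\ge q$.* $z^qR_{r,n-q}=z^nv^{M-n}\Lambda_{4(M-n)}=R_{M,n}$, so the quotient is $0$.

*Weight $n=q-b$, $1\le b\le q$.* Here $M-n=r+b$ and $R_{M,n}=z^nv^{r+b}\Lambda_{4(r+b)}$. If $b\le r$, then $z^qR_{r,-b}=z^qw^bv^{r-b}\Lambda_{4r+b}=z^nv^{r+b}G^b\Lambda_{4r+b}$, which gives all multiples of $G^b$ in $\Lambda_{4(r+b)}$; if $b>r$ this piece is $0$. Also $\xi^{4q}v^qR_{r,n}$ gives all multiples of $\xi^{4q}$ in $\Lambda_{4(r+b)}$: for $n\le r$ it is $z^nv^{r+b}\xi^{4q}\Lambda_{4(r-n)}$, and for $n>r$ there are no nonzero multiples since $4(r+b)<4q$. The same holds for $\eta$. So the quotient is $(\Lambda/(\xi^{4q},\eta^{4q},G^b))_{4(r+b)}$ if $b\le r$, and $(\Lambda/(\xi^{4q},\eta^{4q}))_{4(r+b)}$ if $b>r$.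

*Weight $-m$, $1\le m\le M$.* The weights of $z^qR_r$ are $\ge q-r>0$, so it contributes nothing. If $m\le r$, $\xi^{4q}v^qR_{r,-m}=w^mv^{M-m}\xi^{4q}\Lambda_{4r+m}$, and likewise for $\eta$; the quotient is $(\Lambda/(\xi^{4q},\eta^{4q}))_{4M+m}$. If $m>r$ the quotient is all of $\Lambda_{4M+m}$.

**Step 3 (the density function on $J=(\frac{11}6,2)$).** We pass to the limit. For $e\ge0$,
$$\dim\big(\Lambda/(\xi^{4q},\eta^{4q})\big)_e=(e+1)-2(e-4q+1)_++(e-8q+1)_+,$$
and by (7.1), with $\sigma_\pm=\frac12(8q+3b\pm\delta_q(b))$,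
$$\dim\big(\Lambda/(\xi^{4q},\eta^{4q},G^b)\big)_e=(e+1)-2(e-4q+1)_+-(e-3b+1)_++\sum_\pm(e-\sigma_\pm+1)_+ .$$
Let $x\in J$, $M=\lfloor xq\rfloor$, so $r/q\to x-1$. Put $t=b/q$ and $\mu=m/q$. Divided by $q^2$, the sums over weights are Riemann sums of continuous functions, recalling $\delta_q(b)/q=\delta(b/q)$. So $f_{R,I}(x)$ is the sum of the following terms.

* Weights $q-b$ with $b>r$: $\int_{x-1}^1(8-Y)\,dt$, where $Y=4(x-1+t)\in(4,8)$.
* Weights $-m$ with $m\le r$: $\int_0^{x-1}\big(8-Y+(Y-8)_+\big)\,d\mu$, where $Y=4x+\mu>4$. Here $\int_0^{x-1}(Y-8)_+\,d\mu=\frac12(5x-9)^2$, as $0<8-4x<x-1$ on $J$.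
* Weights $-m$ with $m>r$: $\int_{x-1}^x(4x+\mu)\,d\mu$.
* Weights $q-b$ with $b\le r$, with $Y=4(x-1+t)$: the first three terms of the Hilbert function give $Y-2(Y-4)_+-(Y-3t)=3t-8(x-2+t)_+$, since $Y-3t>0$, and $\int_0^{x-1}\big(3t-8(x-2+t)_+\big)dt=\frac32(x-1)^2-4(2x-3)^2$.
* The remaining two terms for the same weights: since $Y-\frac12(8+3t\pm\delta(t))=4x-8+\frac52t\mp\frac12\delta(t)$, they give
$$\Psi(x)=\int_0^{x-1}\sum_\pm\Big(4x-8+\tfrac52t\mp\tfrac12\delta(t)\Big)_+dt .$$

All terms but $\Psi$ are polynomial on $J$. Each range of weights contributes a limit of nonnegative numbers, and the range $-m$ with $m>r$ contributes $\int_{x-1}^x(4x+\mu)\,d\mu>0$. So $f_{R,I}>0$ on $J$, and $J\subset[0,\alpha]$.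

**Step 4 (from $\Psi$ to inverse functions).** We isolate a function whose slope can be read off from $\delta$. Put
$$\tau=8-4x\in\big(0,\tfrac23\big),\qquad\Phi_\pm(t)=\tfrac52t\pm\tfrac12\delta(t)\quad\text{on }[0,x-1].$$
Since $\delta$ is $3$-Lipschitz, the difference quotients of $\Phi_\pm$ lie in $[1,4]$. So $\Phi_\pm$ is increasing, $\Phi_\pm(0)=0$, $\Phi_\pm(t)\ge t$, and $\Phi_\pm(x-1)\ge x-1>\frac56>\tau$. Let $\Theta_\pm=\Phi_\pm^{-1}$; then $\Theta_\pm(\sigma)\le\sigma<\frac23$ for $0\le\sigma\le\tau$. For $\Phi=\Phi_\pm$,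
$$\int_0^{x-1}(\Phi-\tau)_+\,dt=\int_0^{x-1}\Phi\,dt-\tau(x-1)+\int_0^{x-1}(\tau-\Phi)_+\,dt,\qquad\int_0^{x-1}(\tau-\Phi)_+\,dt=\int_0^\tau\Phi^{-1}(\sigma)\,d\sigma,$$
the last because both sides are the area of $\{(t,\sigma):t\geq 0,\ \Phi(t)<\sigma<\tau\}$. Adding the two signs, with $\Theta=\Theta_++\Theta_-$,
$$\Psi(x)=\tfrac52(x-1)^2-2\tau(x-1)+\int_0^\tau\Theta(\sigma)\,d\sigma .\tag{8.1}$$
So *if $f_{R,I}$ is polynomial on an open subinterval of $J$, then, differentiating with respect to $\tau$, $\Theta$ is polynomial on the corresponding open interval of $\tau=8-4x$.*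

## 9. Two incompatible slopes and uncountably many bad points

**Step 1 (slope $\frac45$ on $K$, slope $\frac54$ at tents).** If $t\in K$ and $\frac52t<\frac23$, then $\delta(t)=0$, so $\Phi_\pm(t)=\frac52t$ and
$$\Theta(\tau)=2t=\tfrac45\tau\qquad\text{at }\tau=\tfrac52t.\tag{9.1}$$
If $t_*$ is an endpoint of a maximal tent, then $\Phi_\pm(t_*)=\frac52t_*$, and near $t_*$, on the side of the tent, $\delta(t)=3|t-t_*|$ by (7.2), so $\Phi_+$ and $\Phi_-$ have slopes $\frac52+\frac32=4$ and $\frac52-\frac32=1$ in some order. Hence, near $\frac52t_*$ on the corresponding side,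
$$\Theta\text{ is affine with slope }\tfrac14+1=\tfrac54.\tag{9.2}$$

**Step 2 (the bad points).** Let $K'$ be the set of accumulation points of $K$ that lie in $K\cap(0,\frac4{15})$. A set of real numbers has at most countably many isolated points, and $K\cap(0,\frac4{15})$ is uncountable by Step 4 of Section 7. So $K'$ is uncountable. For $t\in K'$ put $x_t=2-\frac58t$. Then $x_t\in J$, and $\tau=8-4x_t=\frac52t$.

We claim that $f_{R,I}$ is polynomial on no open interval containing $x_t$. Otherwise, by Step 4 of Section 8, $\Theta$ is a polynomial on some open interval $V\ni\frac52t$ with $V\subset(0,\frac23)$. As $t$ is an accumulation point of $K$, $V$ contains $\frac52t'$ for infinitely many $t'\in K$. By (9.1) the polynomial agrees with $\frac45\tau$ at infinitely many points, so $\Theta(\tau)=\frac45\tau$ on all of $V$. As $U$ is dense, the open interval $\frac25V\subset(0,\frac4{15})$ meets a maximal tent $\mathcal T_*$. Since $t\in\frac25V$ and $t\notin\mathcal T_*$, the interval $\frac25V$ contains an endpoint of $\mathcal T_*$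 together with an adjacent piece of $\mathcal T_*$. By (9.2) $\Theta$ has slope $\frac54\ne\frac45$ there, a contradiction.

**Step 3 (conclusion).** Let $S$ be admissible with intervals $[a_n,b_n)$. By Step 2 and Lemma 1(b), every $x_t$ with $t\in K'$ lies in $S\cup\{a_n\}$. The points $x_t$ are uncountably many and the $a_n$ are countably many, so $S$ is uncountable. $\blacksquare$

**Remark (what this example does not show).** The set $K$ has measure zero, so on $J$ this pair gives no obstruction to a null $S$. Indeed, for $t\in K\cap(0,\frac23)$ and $s$ large, the interval of radius $2p^{-s}$ about $t$ contains a whole tent of scale $s$: some center $m/p^s$, $m$ odd, is within $p^{-s}$ of $t$. This tent occupies $\frac16$ of the interval, so $t$ is not a density point of $K$, and $|K|=0$ by Lebesgue's density theorem. If $(t_0,t_1)$ is a maximal tent in $(0,\frac23)$, both $\Phi_\pm$ map it onto $(\frac52t_0,\frac52t_1)$ and are affine on each half, so $\Theta$ is piecewise affine there, and by (8.1) $f_{R,I}$ is piecewise quadratic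 on the corresponding part of $J$. This covers all $x\in J$ except those with $\frac25(8-4x)\in K$, a null set.
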